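\title{Fishburn numbers in residue classes modulo prime powers}

\begin{abstract}
For every prime $p$ and every residue class modulo a power of $p$, we determine the minimal $p$-adic valuation of the Fishburn numbers $\xi(m)$ on that class. As a consequence, congruences $\xi(p^An-B)\equiv0\pmod{p^A}$ exist for every $A$ when $p=23$ or $p$ is a quadratic nonresidue modulo $23$, and for all other primes no residue class modulo a power of $p$ carries a congruence even modulo $p$. This proves a conjecture of Guerzhoy, Kent and Rolen. An identity of Zagier is used to write $\xi(m)$ as the integral of a binomial coefficient against an explicit $p$-adic measure. Divisibility of the integrand gives the lower bound. The mass of a $p$-adic ball is a step function of a real fractional part, and an equidistribution theorem for $p$-adic square roots shows that no further cancellation occurs.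
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
The Fishburn numbers $\xi(m)$ are defined by the identity of formal power series
\[
\sum_{m\ge0}\xi(m)q^m=\sum_{n\ge0}\prod_{j=1}^{n}\bigl(1-(1-q)^j\bigr).
\]
Each factor is divisible by $q$, so the $n$-th summand is divisible by $q^n$ and the $\xi(m)$ are integers:
\[
\xi(0),\xi(1),\xi(2),\dots=1,\,1,\,2,\,5,\,15,\,53,\,217,\dots .
\]
Throughout, $\mathbb{N}=\{1,2,3,\dots\}$, $v_p$ is the $p$-adic valuation, and a congruence required ``for all $n$'' is required for all $n\in\mathbb{N}$ for which the argument of $\xi$ is nonnegative.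

The divisibilities $5\mid\xi(4)$ and $7\mid\xi(6)$ are the first instances of a known result: for every prime $p\ge5$ with $\left(\frac{-23}{p}\right)\ne1$, one has $\xi(p^An-1)\equiv0\pmod{p^A}$ for all $A,n\in\mathbb{N}$. By quadratic reciprocity $\left(\frac{-23}{p}\right)=\left(\frac{p}{23}\right)$ for odd $p$, so these primes are those with
\begin{equation}\label{eq:list}
p=23\quad\text{or}\quad p\equiv5,7,10,11,14,15,17,19,20,21,22\pmod{23}.
\end{equation}
It is natural to ask whether the remaining primes admit congruences in other residue classes. The following conjecture, posed by Guerzhoy, Kent and Rolen \cite{GKR}, says that they do not: a congruence $\xi(p^An-B)\equiv0\pmod{p^A}$ exists precisely for the primes in \eqref{eq:list}. With the order of quantifiers made explicit, it reads as follows.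

\medskip
\noindent\textbf{Conjecture.} \emph{Let $p$ be a prime.}
\begin{itemize}
\item[(i)] \emph{If $p$ satisfies \eqref{eq:list}, then for every $A\in\mathbb{N}$ there is a $B\in\mathbb{N}$, possibly depending on $A$, such that $\xi(p^An-B)\equiv0\pmod{p^A}$ for all $n$.}
\item[(ii)] \emph{If $p$ does not satisfy \eqref{eq:list} (this includes $p=2$ and $p=3$), then there is no pair $A,B\in\mathbb{N}$ such that $\xi(p^An-B)\equiv0\pmod{p^A}$ for all $n$.}
\end{itemize}

We prove both parts; the proof of (i) does not use the known result quoted above.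

\subsection{Results}
For a prime $p\ge5$ put
\[
S^*(p)=\{\,i\in\{0,\dots,p-1\}: 1+24i\text{ is a nonzero square modulo }p\,\},\qquad M=M_p=\max S^*(p);
\]
the set is nonempty since it contains $0$. For $p=2,3$ put $M=p-1$. Let $K\ge1$ and let $0\le c<p^K$ have base-$p$ digits $c_0,\dots,c_{K-1}$, with $c_0$ the lowest. Put $s_K(c)=0$ if $c_0\le M$. If $c_0>M$, let $s_K(c)$ be the largest $s\in\{1,\dots,K\}$ with $c_1=\dots=c_{s-1}=p-1$.

\begin{theorem}\label{thm:main}
For every prime $p$, every $K\ge1$ and every $0\le c<p^K$,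
\[
\min\{\,v_p(\xi(m)) : m\ge0,\ m\equiv c\bmod p^K\,\}=s_K(c),
\]
and the minimum is attained for infinitely many $m$.
\end{theorem}

\begin{corollary}\label{cor:classes}
Let $K,B\in\mathbb{N}$ and $r\ge0$, and let $c\in[0,p^K)$ satisfy $c\equiv-B\pmod{p^K}$. Then $\xi(p^Kn-B)\equiv0\pmod{p^r}$ for all $n$ if and only if $r\le s_K(c)$. In particular:
\begin{itemize}
\item[(a)] $\xi(p^An-B)\equiv0\pmod{p^A}$ for all $n$ if and only if $B\equiv j\pmod{p^A}$ for some $j$ with $1\le j\le p-1-M$;
\item[(b)] if $M=p-1$, then no residue class modulo a power of $p$ has $\xi\equiv0\pmod p$ on all of it.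
\end{itemize}
\end{corollary}

\begin{proof}
Since $B\ge1$, the numbers $p^Kn-B\ge0$ with $n\in\mathbb{N}$ are exactly the $m\ge0$ with $m\equiv-B\pmod{p^K}$, so the first claim is Theorem~\ref{thm:main}. We have $s_A(c)=A$ if and only if $c_0>M$ and $c_1=\dots=c_{A-1}=p-1$, that is, $c=p^A-j$ with $j=p-c_0\in[1,p-1-M]$. This is (a). If $M=p-1$, then $s_K$ vanishes identically, which is (b).
\end{proof}

\begin{corollary}\label{cor:conj}
The Conjecture is true.
\end{corollary}

\begin{proof}
For $p\ge5$ we have $M=p-1$ if and only if $1+24(p-1)\equiv-23$ is a nonzero square modulo $p$, that is, if and only if $p$ does not satisfy \eqref{eq:list}. A prime satisfying \eqref{eq:list} is at least $5$, so it has $M<p-1$, and $B=1$ works for every $A$ by Corollary~\ref{cor:classes}(a). Every other prime, including $2$ and $3$, has $M=p-1$, and Corollary~\ref{cor:classes}(b) gives (ii).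
\end{proof}

For $p=5$ we have $1+24i\equiv1-i$, so $S^*(5)=\{0,2\}$, $M=2$, and the admissible $B$ are $B\equiv1,2\pmod{5^A}$. Modulo $25$ the classes $23,24$ have $s_2=2$, while the classes $3,4$ have $s_2=1$, in agreement with $\xi(3)=5$ and $\xi(4)=15$. For $p=7$ we have $1+24\cdot6\equiv5$, a nonsquare, and $1+24\cdot5=11^2$, so $M=5$ and only $B\equiv1$ occurs. For $p=23$ we have $1+24i\equiv1+i$; by \eqref{eq:list} the largest square in $[1,22]$ is $18$, so $M=17$ and $B\equiv1,\dots,5\pmod{23^A}$. Since the minimum in Theorem~\ref{thm:main} is attained infinitely often, nothing changes in the corollaries if the congruences are required only for all sufficiently large $n$.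

\subsection{Why this answer}\label{subsec:why}
Let $F(T)=\sum_{n\ge0}\prod_{j=1}^n(1-T^j)\in\mathbb{Z}[[T-1]]$, so that $F(T)=\sum_m\xi(m)(1-T)^m$. Let $\chi$ be the character modulo $12$ with $\chi(\pm1)=1$ and $\chi(\pm5)=-1$. Section~\ref{sec:integral} gives a $p$-adic meaning to the divergent expansions
\[
F(T)\ \text{``$=$''}\ -\frac12\sum_{n\ge1}n\chi(n)T^{(n^2-1)/24},\qquad
(-1)^m\xi(m)\ \text{``$=$''}\ -\frac12\sum_{n\ge1}n\chi(n)\binom{(n^2-1)/24}{m}.
\]
The exponents $x=(n^2-1)/24$ with $\gcd(n,6)=1$ are $0,1,2,5,7,12,\dots$, and for $p\ge5$ the set $S^*(p)$ consists of their residues modulo $p$ for $p\nmid n$. So $M$ is the largest lowest digit that such an exponent can have.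

By Kummer's theorem, which we use only as a guide, $v_p\binom{x}{m}$ is the number of borrows in the subtraction $x-m$ in base $p$. If the lowest digit $c_0$ of $m$ exceeds $M$, a borrow occurs in the lowest place for every $n$ prime to $p$, and it propagates through each following digit of $m$ that equals $p-1$. Thus $s_K(c)$ is the number of borrows that are forced for all $m\equiv c\pmod{p^K}$, and an exponent $x$ with lowest digits $M,p-1,\dots,p-1$ produces no other borrow in these places. One guesses that the term-by-term divisibility by $p^{s_K(c)}$ is all there is, and Theorem~\ref{thm:main} confirms this.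

There are two difficulties. First, for $p\mid n$ the lowest digit of $x$ can exceed $M$, as it does for $p=23$, where it is $22$; one borrow may be lost, and it has to be recovered from the factor $n$. This is done in Section~\ref{sec:lower}. Second, and more seriously, terms that are individually nonzero modulo $p^{s+1}$, where $s=s_K(c)$, might cancel. They do cancel for single values of $m$: for $p=53$ we have $5\in S^*(53)$, so the class $5$ modulo $53$ has $s=0$, and yet $\xi(5)=53$. We must show that they cannot cancel along a whole residue class. Section~\ref{sec:branches} translates such a cancellation into a linear relation modulo $p$ between the masses of $p$-adic balls lying on the different branches of $n=\sqrt{1+24x}$, and Sections~\ref{sec:equi} and~\ref{sec:end} show by equidistribution that these masses can be varied independently. Section~\ref{sec:five} carries out the whole argument by hand for $p=5$, modulo $5$.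

Apart from Zagier's identity \cite{Zagier}, the proof uses only the Mahler--Amice correspondence, Strassmann's theorem and Weyl's criterion, which are recalled where they are needed.

\section{Fishburn numbers as $p$-adic integrals}\label{sec:integral}

Fix a prime $p$.

\subsection{Standard facts}\label{subsec:facts}
A \emph{measure} is a finitely additive function $\kappa$ from the compact open subsets of $\mathbb{Z}_p$ to $\mathbb{Z}_p$. A continuous function $f$ on $\mathbb{Z}_p$ with values in a finite extension of $\mathbb{Q}_p$ has an integral $\int f\,d\kappa$, the limit of Riemann sums over the cosets of $p^k\mathbb{Z}_p$, and $|\int f\,d\kappa|_p\le\sup|f|_p$. In particular, $\mathbb{Z}_p$-valued functions that are congruent modulo $p^r$ have integrals congruent modulo $p^r$. We write $\int_Vf\,d\kappa$ for the integral over a compact open set $V$.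

\emph{Mahler--Amice correspondence.} The map
\[
\kappa\longmapsto A_\kappa(T)=\sum_{k\ge0}(T-1)^k\int\binom{x}{k}\,d\kappa(x)
\]
is a $\mathbb{Z}_p$-linear bijection from measures to $\mathbb{Z}_p[[T-1]]$. We use three consequences.
\begin{itemize}
\item[(A1)] If $\int\binom{x}{k}\,d\kappa\equiv0\pmod p$ for all $k\ge0$, then $A_\kappa$ is $p$ times a series in $\mathbb{Z}_p[[T-1]]$, so $\kappa$ is $p$ times a measure and $\kappa(U)\equiv0\pmod p$ for all compact open $U$.
\item[(A2)] Integrating the identity $\sum_k\binom{x}{k}(e^z-1)^k=e^{xz}$ in $\mathbb{Q}[x][[z]]$ coefficientwise gives $A_\kappa(e^z)=\sum_k\frac{z^k}{k!}\int x^k\,d\kappa$. So a measure is determined by its moments.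
\item[(A3)] If $\zeta^{p^k}=1$, then $|\zeta-1|_p<1$, the series $\zeta^x=\sum_r\binom{x}{r}(\zeta-1)^r$ converges uniformly, and $\int\zeta^x\,d\kappa=A_\kappa(\zeta)$.
\end{itemize}

\emph{Lucas' congruence.} Let $x=x'+p^hx''$ with $0\le x'<p^h$ and $x''\in\mathbb{Z}_p$, and let $m=m'+p^hm''$ with $0\le m'<p^h$ and $m''\ge0$ an integer. Then
\begin{equation}\label{eq:lucas}
\binom{x}{m}\equiv\binom{x'}{m'}\binom{x''}{m''}\pmod p .
\end{equation}
For integers $x''\ge0$ compare coefficients of $T^m$ in $(1+T)^x\equiv(1+T)^{x'}(1+T^{p^h})^{x''}$; the general case follows by continuity in $x''$. We write $\lfloor x/p^h\rfloor=x''$.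

\emph{Isometries.} A map $f:\mathbb{Z}_p\to\mathbb{Z}_p$ with $v_p(f(w)-f(w'))=v_p(w-w')$ for all $w,w'$ is bijective. Indeed, it induces an injective, hence bijective, map on $\mathbb{Z}/p^h$ for every $h$, so its image is dense, and the image is compact.

\emph{Fractional parts.} For $w\in\mathbb{Z}_p$ and $k\ge0$, let $\{w/p^k\}=w_k/p^k\in[0,1)$, where $w_k$ is the integer in $[0,p^k)$ with $w_k\equiv w\pmod{p^k}$.

\subsection{The measure $\lambda$}
The point mass at an integer $n\ge0$ corresponds to $T^n$, so the measure that plays the role of the divergent sum of point masses $\chi(n)$ at $n$ should correspond to the rational function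
\[
R(T)=\sum_{n\ge1}\chi(n)T^n=\frac{T(1-T^4)(1-T^6)}{1-T^{12}}=\frac{T(1-T^2)}{1-T^2+T^4}.
\]
The last denominator equals $1$ at $T=1$, so $R\in\mathbb{Z}_p[[T-1]]$ for every $p$. Let $\lambda$ be the measure with $A_\lambda=R$. Define integers $\tau_k$ by
\[
\sum_{k\ge0}\tau_k\frac{x^{2k+1}}{(2k+1)!}=\frac{\sin2x}{2\cos3x}.
\]

\begin{lemma}\label{lem:moments}
For all $k\ge0$ we have $-\frac12\int n^{2k+1}\,d\lambda(n)=(-1)^k\tau_k$. Moreover $\lambda$ is odd: $\lambda(-U)=-\lambda(U)$ for compact open $U$. Hence $\int_{-V}f\,d\lambda=\int_Vf\,d\lambda$ for every odd continuous $f$ and compact open $V$.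
\end{lemma}

\begin{proof}
Dividing numerator and denominator of $R$ by $T^2$ and using $\cosh3z=\cosh z\,(2\cosh2z-1)$, we get
\[
R(e^z)=\frac{-2\sinh z}{2\cosh2z-1}=-\frac{\sinh2z}{\cosh3z}=-2\sum_{k\ge0}(-1)^k\tau_k\frac{z^{2k+1}}{(2k+1)!},
\]
where the last step is the definition of $\tau_k$ at $x=\sqrt{-1}\,z$. By (A2) this gives the odd moments and shows that the even moments vanish. The measures $U\mapsto\lambda(-U)$ and $-\lambda$ therefore have the same moments, so they are equal.
\end{proof}

The upper bound in Theorem~\ref{thm:main} rests on an exact formula for the mass of a ball. Let $\chi_{-4}$ and $\chi_{-3}$ be the nontrivial characters modulo $4$ and $3$, so that $\chi=\chi_{-4}\chi_{-3}$. Let $\delta=v_p(12)$ and $N=12/p^\delta$, and factor $\chi=\omega\psi$ into a part $\omega$ of period $p^\delta$ and a character $\psi$ modulo $N$: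
\[
(\delta,N,\omega,\psi)=(0,12,1,\chi)\ \ (p\ge5),\qquad(1,4,\chi_{-3},\chi_{-4})\ \ (p=3),\qquad(2,3,\chi_{-4},\chi_{-3})\ \ (p=2).
\]
Here $\omega$ is the constant function $1$ for $p\ge5$, and in all cases $\omega$ extends to $\mathbb{Z}_p$ by periodicity. Since $p\nmid N$, we may define for $z\in\mathbb{Z}_p$, $k\ge0$ and $\sigma\in\mathbb{Z}$
\[
\sigma_k(z)=\bigl\lfloor N\{N^{-1}z/p^k\}\bigr\rfloor\in\{0,\dots,N-1\},\qquad g(\sigma)=-\frac1N\sum_{t=0}^{N-1}t\,\psi(t-\sigma)\in\mathbb{Z}_p .
\]
Cut $[0,1)$ into $N$ intervals of equal length; $\sigma_k(z)$, which we call the \emph{sector} of the ball $z+p^k\mathbb{Z}_p$, records which of them contains $\{N^{-1}z/p^k\}$.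

\begin{proposition}\label{prop:balls}
For $z\in\mathbb{Z}_p$ and $k\ge\delta$,
\[
\lambda(z+p^k\mathbb{Z}_p)=\omega(z)\,\psi(p)^k\,g(\sigma_k(z)).
\]
In particular $\lambda$ vanishes on all compact open subsets of $p\mathbb{Z}_p$ if $p=2,3$. Moreover $g(\sigma)-g(\sigma-1)=\psi(-\sigma)$, so that $g(1)-g(0)=\pm1$.
\end{proposition}

\begin{proof}
Let $a\in[0,p^k)$ represent $z$ modulo $p^k$. The indicator function of the ball is $p^{-k}\sum_\zeta\zeta^{x-a}$, summed over all $\zeta$ with $\zeta^{p^k}=1$, so (A3) gives $\lambda(a+p^k\mathbb{Z}_p)=p^{-k}\sum_\zeta\zeta^{-a}R(\zeta)$. Here $R(\zeta)$ is the value of the rational function: evaluation at $\zeta$ is a ring homomorphism on $\mathbb{Z}_p[[T-1]]$, and $1-\zeta^2+\zeta^4$ is a unit because $|\zeta-1|_p<1$. Comparing expansions at $T=0$ and using $12\mid Np^k$, we obtain the identity of rational functions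
\[
p^{-k}\sum_\zeta\zeta^{-a}R(\zeta T)=\sum_{\substack{n\ge0\\ n\equiv a\bmod p^k}}\chi(n)T^n=\frac{Q(T)}{1-T^{Np^k}},\qquad Q(T)=\sum_{t=0}^{N-1}\chi(a+p^kt)T^{a+p^kt}.
\]
The left side is regular at $T=1$, so $Q(1)=\sum_t\chi(a+p^kt)=0$, and the value at $T=1$ is
\[
-\frac{Q'(1)}{Np^k}=-\frac1{Np^k}\sum_{t=0}^{N-1}(a+p^kt)\chi(a+p^kt)=-\frac1N\sum_{t=0}^{N-1}t\,\chi(a+p^kt).
\]
It remains to find $a$ modulo $N$. Let $b\in[0,p^k)$ represent $N^{-1}z$, so that $\sigma=\sigma_k(z)=\lfloor Nb/p^k\rfloor$. The integer $Nb-\sigma p^k$ lies in $[0,p^k)$ and is congruent to $z$ modulo $p^k$, so it equals $a$, and $a\equiv-\sigma p^k\pmod N$. Since $k\ge\delta$, we get $\chi(a+p^kt)=\omega(z)\psi(p^k(t-\sigma))=\omega(z)\psi(p)^k\psi(t-\sigma)$, which is the formula. For $p=2,3$ the function $\omega$ vanishes on $p\mathbb{Z}_p$. Finally, shifting the index and using that $\psi$ sums to zero over a period,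
\[
g(\sigma-1)=-\frac1N\sum_{t=1}^{N}(t-1)\psi(t-\sigma)=-\frac1N\sum_{t=1}^{N}t\,\psi(t-\sigma)=g(\sigma)-\psi(-\sigma).\qedhere
\]
\end{proof}

For $p\ge5$ we have $g(0)=-\frac1{12}(1-5-7+11)=0$ and $\chi$ is even, so $g(\sigma)=\sum_{n=1}^\sigma\chi(n)$:
\begin{equation}\label{eq:gvalues}
g(0),\dots,g(11)=0,\,1,\,1,\,1,\,1,\,0,\,0,\,-1,\,-1,\,-1,\,-1,\,0 .
\end{equation}
Up to sign, the mass of a $p$-adic ball is thus a step function of a real number attached to its center. This is why a real equidistribution theorem enters the proof.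

\subsection{The integral formula}
We now transport $-\frac12n\,d\lambda(n)$ along $n\mapsto x(n)=\frac{n^2-1}{24}$. For $p=2$ the factor $\frac12$ is not integral. We avoid it, and separate the two square roots of $1+24x$ at the same time, by integrating over half of the units. Let $H\subset\mathbb{Z}_p^\times$ be defined by
\[
n\bmod p\in\{1,\dots,\tfrac{p-1}2\}\ \ (p\ge5),\qquad n\equiv1\bmod3\ \ (p=3),\qquad n\equiv1\bmod4\ \ (p=2).
\]
Then $\mathbb{Z}_p^\times=H\sqcup-H$, and $\omega=1$ on $H$. Let $X=\{x\in\mathbb{Z}_p:x\bmod p\in S^*(p)\}$ for $p\ge5$ and $X=\mathbb{Z}_p$ for $p=2,3$.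

\begin{lemma}\label{lem:HX}
The map $n\mapsto x(n)$ is a bijection $H\to X$.
\end{lemma}

\begin{proof}
For $p\ge5$, Hensel's lemma shows that $x\in X$ if and only if $1+24x$ is the square of a unit, and exactly one of the two roots lies in $H$. For $p=2$ write $n=1+4w$, so $x=\frac{w+2w^2}{3}$; for $p=3$ write $n=1+3w$, so $x=\frac{2w+3w^2}{8}$. The difference of the values at $w$ and $w'$ is $w-w'$ times the unit $\frac{1+2(w+w')}{3}$, respectively $\frac{2+3(w+w')}{8}$, so $w\mapsto x$ is an isometry of $\mathbb{Z}_p$, hence bijective.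
\end{proof}

The link with $\xi$ is the following identity of formal power series in $t$.

\begin{theorem}[Zagier \cite{Zagier}]\label{thm:zagier}
$\displaystyle e^{-t/24}F(e^{-t})=\sum_{k\ge0}\frac{\tau_k}{k!}\Bigl(\frac{t}{24}\Bigr)^k$.
\end{theorem}

\begin{proposition}\label{prop:integral}
For all $m\ge0$ we have $(-1)^m\xi(m)=I_0(m)+I_1(m)$, where
\[
I_0(m)=-\int_H\binom{x(n)}{m}n\,d\lambda(n),\qquad I_1(m)=-\frac12\int_{p\mathbb{Z}_p}\binom{x(n)}{m}n\,d\lambda(n)\quad(p\ge5),
\]
and $I_1(m)=0$ for $p=2,3$.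
\end{proposition}

\begin{proof}
Define a measure $\mu$ by
\[
\int f\,d\mu=-\int_Hf(x(n))\,n\,d\lambda(n)-\frac12\int_{p\mathbb{Z}_p}f(x(n))\,n\,d\lambda(n),
\]
the last term being omitted for $p=2,3$. On the domains of integration $x(n)\in\mathbb{Z}_p$, and $\frac12$ occurs only for $p\ge5$, so $\mu$ is $\mathbb{Z}_p$-valued. Take $f(x)=(24x+1)^k$, so that $f(x(n))\,n=n^{2k+1}$ is odd. By Lemma~\ref{lem:moments} the integral over $H$ is half of the integral over $\mathbb{Z}_p^\times$, and for $p=2,3$ the set $p\mathbb{Z}_p$ carries no mass by Proposition~\ref{prop:balls}. Hence $\int(24x+1)^k\,d\mu=-\frac12\int n^{2k+1}\,d\lambda=(-1)^k\tau_k$. By (A2) and Theorem~\ref{thm:zagier},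
\[
e^{-t/24}A_\mu(e^{-t})=\sum_{k\ge0}\frac{(-t/24)^k}{k!}\int(24x+1)^k\,d\mu=\sum_{k\ge0}\frac{\tau_k}{k!}\Bigl(\frac t{24}\Bigr)^k=e^{-t/24}F(e^{-t}).
\]
So $A_\mu=F$ in $\mathbb{Q}_p[[T-1]]$, and the coefficient of $(T-1)^m$ gives $\int\binom xm\,d\mu=(-1)^m\xi(m)$.
\end{proof}

\section{The case $p=5$, modulo $5$}\label{sec:five}

Let $p=5$ and $K=1$. We determine the classes $c$ modulo $5$ on which $\xi$ is always divisible by $5$. Write $m=c+5\nu$ with $0\le c\le4$. The factor $n$ makes $I_1(m)\equiv0\pmod5$, so only $H=\{n\equiv1,2\bmod5\}$ matters. By Lemma~\ref{lem:HX}, $n\equiv1$ corresponds to $x=5y$ and $n\equiv2$ to $x=2+5y$, with $y\in\mathbb{Z}_5$. So $H$ is parametrized by two \emph{branches}, bijections $\varphi_0:\mathbb{Z}_5\to1+5\mathbb{Z}_5$ and $\varphi_2:\mathbb{Z}_5\to2+5\mathbb{Z}_5$ with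
\[
\varphi_0(y)^2=1+120y,\qquad\varphi_2(y)^2=49+120y .
\]
Let $\kappa_i(U)=\lambda(\varphi_i(U))$. On the branch $\varphi_i$, Lucas' congruence gives $\binom xm\equiv\binom ic\binom y\nu$, and $n$ is constant modulo $5$. Hence
\begin{equation}\label{eq:five}
(-1)^{m+1}\xi(m)\equiv d_0\int\binom y\nu\,d\kappa_0+d_2\int\binom y\nu\,d\kappa_2\pmod5,\qquad d_0=\binom0c,\quad d_2=2\binom2c .
\end{equation}
For $c=3,4$ both coefficients vanish, and $5\mid\xi(m)$ on the whole class. This is the lower bound.

For $c=0,1,2$ we have $d_2\not\equiv0$. Suppose $5\mid\xi(c+5\nu)$ for all $\nu$. By (A1),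
\[
d_0\kappa_0(U)+d_2\kappa_2(U)\equiv0\pmod5\qquad\text{for all compact open }U .
\]
We test this on the balls $U=y+5\mathbb{Z}_5$. Squaring shows $\varphi_0(y)\equiv1+10y$ and $\varphi_2(y)\equiv7+5y\pmod{25}$. So the bijection $\varphi_i$ maps the five balls $U$ into five distinct balls modulo $25$, and therefore $\varphi_i(U)=\varphi_i(y)+25\mathbb{Z}_5$. Since $12^{-1}\equiv-2\pmod{25}$, the sector is $\lfloor12b_i/25\rfloor$ with $b_i\equiv-2\varphi_i(y)\pmod{25}$, $0\le b_i<25$, and Proposition~\ref{prop:balls} with \eqref{eq:gvalues} and $\chi(5)^2=1$ gives the masses: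
\[
\begin{array}{c|ccccc}
y&0&1&2&3&4\\ \hline
b_0&23&3&8&13&18\\
\text{sector}&11&1&3&6&8\\
\kappa_0(U)&0&1&1&0&-1
\end{array}
\qquad
\begin{array}{c|ccccc}
y&0&1&2&3&4\\ \hline
b_2&11&1&16&6&21\\
\text{sector}&5&0&7&2&10\\
\kappa_2(U)&0&0&-1&1&-1
\end{array}
\]
Compare $y=0$ with $y=3$. The mass on the branch $\varphi_0$ is the same and the mass on $\varphi_2$ changes by $1$. Subtracting the two relations gives $d_2\equiv0$, a contradiction. So the congruences modulo $5$ hold exactly for $c=3,4$. As a check of \eqref{eq:five}, take $m=6$: then $d_0=0$, $d_2=4$, $\int y\,d\kappa_2\equiv-2+3-4=-3$, so $\xi(6)\equiv12\equiv2\pmod5$, and indeed $\xi(6)=217$.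

The general proof follows this pattern. It needs the leading term of $p^{-s}\binom xm$ in place of $\binom xm$, it needs branches on which $p\mid n$, and, since the number of branches grows with $p^K$ and no table is available, it needs a reason why two balls exist whose sectors agree on all branches but one.

\section{The lower bound}\label{sec:lower}

If $s_K(c)\ge1$ then $c_0>M$, so $M<p-1$ and $p\ge5$. For $p\ge5$ let $l_0\in[1,p-1]$ be the integer with $24l_0\equiv1\pmod p$. For $n\in p\mathbb{Z}_p$ we have $x(n)\equiv-\frac1{24}\pmod{p^2}$, so $x(n)$ has lowest digit $p-l_0$. The next lemma says that its second digit is not $p-1$.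

\begin{lemma}\label{lem:theta}
Let $p\ge5$. Then $\theta=\frac{24l_0-1}{24p}$ is a $p$-adic unit, and $x(n)+l_0\equiv p\theta\pmod{p^2}$ for all $n\in p\mathbb{Z}_p$.
\end{lemma}

\begin{proof}
Suppose $24l_0-1=p^2k$ with $k\in\mathbb{N}$. Since $p^2\equiv1\pmod{24}$, we get $k\equiv-1\pmod{24}$, so $24l_0-1\ge23p^2>24p$, which contradicts $l_0<p$. Hence $v_p(24l_0-1)=1$. The congruence follows from $24(x(n)+l_0)=n^2+24l_0-1$ and $p^2\mid n^2$.
\end{proof}

Let $s=s_K(c)\ge1$ and put $j=p-c_0$, so $1\le j\le p-1-M$. The lowest $s$ digits of $c$ form the number $p^s-j$, so every $m\ge0$ with $m\equiv c\pmod{p^K}$ has the form $m=p^sb-j$ with $b\ge1$. Passing from $\binom xm$ to $\binom x{m+j}$ makes the factor $p^s$ visible: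
\begin{equation}\label{eq:shift}
\binom xm\prod_{l=1}^{j}(x-p^sb+l)=p^sb\prod_{l=1}^{j-1}(p^sb-l)\cdot\binom{x}{p^sb}.
\end{equation}

\begin{lemma}\label{lem:div}
Let $s=s_K(c)\ge1$ and $m\equiv c\pmod{p^K}$, $m\ge0$.
\begin{itemize}
\item[(a)] If $x\in X$, then $x+l$ is a unit for $1\le l\le j$, and $p^s\mid\binom xm$.
\item[(b)] If $x=x(n)$ with $n\in p\mathbb{Z}_p$, then $p^{s-1}\mid\binom xm$, and $p^s\mid\binom xm$ if $l_0>j$.
\end{itemize}
\end{lemma}

\begin{proof}
The right side of \eqref{eq:shift} is divisible by $p^s$, so we bound the valuation of the product on the left. In (a) the lowest digit of $x$ is at most $M\le p-1-j$, so $x+l$ is congruent to an integer in $[1,p-1]$ and the product is a unit. In (b) the $l$-th factor is congruent to $l-l_0$ modulo $p$, with $|l-l_0|<p$. If $l_0>j$, the product is a unit. If $l_0\le j$, only the factor $l=l_0$ is divisible by $p$; for $s\ge2$ it is congruent to $p\theta$ modulo $p^2$ by Lemma~\ref{lem:theta}, so the product has valuation exactly $1$. For $s=1$ the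 claim $p^0\mid\binom xm$ is empty.
\end{proof}

\begin{proposition}\label{prop:lower}
$p^{s_K(c)}\mid\xi(m)$ for all $m\ge0$ with $m\equiv c\pmod{p^K}$.
\end{proposition}

\begin{proof}
Let $s=s_K(c)\ge1$. By Lemmas~\ref{lem:HX} and~\ref{lem:div}(a) the integrand of $I_0(m)$ is divisible by $p^s$. By Lemma~\ref{lem:div}(b) the integrand of $I_1(m)$ is divisible by $p^{s-1}\cdot p$, the last factor coming from $n$. Apply Proposition~\ref{prop:integral}.
\end{proof}

The factor $n$ supplies one power of $p$ when $v_p(n)=1$, and no more. This is why Lemma~\ref{lem:theta} is needed: if $p^2$ divided $24l_0-1$, the product in \eqref{eq:shift} could absorb two or more powers of $p$. The case $l_0\le j$ does occur: for $p=23$ we have $l_0=1$.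

\section{Reduction to a linear relation between branches}\label{sec:branches}

The rest of the paper proves the following.

\begin{proposition}\label{prop:upper}
Let $K\ge3$, $0\le c<p^K$ and $s_K(c)<K$. Then some $m\ge0$ with $m\equiv c\pmod{p^K}$ satisfies $p^{s_K(c)+1}\nmid\xi(m)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:lower} and~\ref{prop:upper}]
Let $K\ge1$ and $c$ be arbitrary, $s=s_K(c)$. For $h\ge1$ and $0\le d<p^h$ consider $c'=c+p^{K+1}d$ modulo $p^{K'}$, where $K'=K+1+h\ge3$. Its lowest $K$ digits are those of $c$, and its digit in place $K$ is $0\ne p-1$. Hence $s_{K'}(c')=s<K'$. By Proposition~\ref{prop:upper} each of these $p^h$ disjoint subclasses of $c$ modulo $p^K$ contains an $m$ with $p^{s+1}\nmid\xi(m)$, and $v_p(\xi(m))=s$ by Proposition~\ref{prop:lower}. Since $h$ is arbitrary, there are infinitely many such $m$.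
\end{proof}

From now on $K\ge3$ and $s=s_K(c)<K$. We write
\[
m=c+p^K\nu\quad(\nu\ge0),\qquad x=i+p^Ky\quad(0\le i<p^K,\ y\in\mathbb{Z}_p).
\]
The condition $s<K$ ensures that the leading term of $p^{-s}\binom xm$ depends on $\nu$ only through $\binom y\nu$. The condition $K\ge3$ ensures that the square roots $n$ with $v_p(n)\le1$, the only ones that will matter, are power series in $y$ with integral coefficients.

\subsection{Leading terms}
Let $i^*\in[0,p^K)$ have lowest digit $M$ and all other digits $p-1$. By Section~\ref{subsec:why} this is the residue on which we expect no unforced borrow.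

\begin{lemma}\label{lem:leading}
There are $\alpha_i,\beta_i\in\mathbb{Z}_p$, depending only on $p,K,c,i$, with the following properties for all $\nu\ge0$ and $x=i+p^Ky$.
\begin{itemize}
\item[(a)] If $x\in X$, then $p^{-s}\binom xm\equiv\alpha_i\binom y\nu\pmod p$.
\item[(b)] If $p\ge5$ and $x=x(n)$ with $n\in p\mathbb{Z}_p$, then $p^{1-s}\binom xm\equiv\beta_i\binom y\nu\pmod p$.
\item[(c)] $i^*\in X$ and $\alpha_{i^*}\not\equiv0\pmod p$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $i^*\in X$ because $M\in S^*(p)$ for $p\ge5$.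

\emph{Case $s=0$.} By \eqref{eq:lucas}, (a) holds with $\alpha_i=\binom ic$, and (b) holds with $\beta_i=0$ because $p\binom xm\equiv0$. Applying \eqref{eq:lucas} digit by digit, $\alpha_{i^*}\equiv\binom M{c_0}\prod_{k\ge1}\binom{p-1}{c_k}$, and each factor is prime to $p$ since $c_0\le M\le p-1$.

\emph{Case $1\le s<K$.} Then $p\ge5$ and $c_s\ne p-1$. With $j$ and $b$ as in \eqref{eq:shift} we have $b=b_c+p^{K-s}\nu$, where $b_c=(c+j)/p^s=\lfloor c/p^s\rfloor+1$ has digits $c_s+1,c_{s+1},\dots,c_{K-1}$. So $p\nmid b_c$, $1\le b_c<p^{K-s}$ and $b\equiv b_c\pmod p$. Since $\lfloor x/p^s\rfloor=\lfloor i/p^s\rfloor+p^{K-s}y$, two applications of \eqref{eq:lucas} give $\binom x{p^sb}\equiv\binom{\lfloor i/p^s\rfloor}{b_c}\binom y\nu$. The right side of \eqref{eq:shift}, divided by $p^s$, is therefore congruent to $\gamma_i\binom y\nu$ with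
\[
\gamma_i=b_c\,(-1)^{j-1}(j-1)!\binom{\lfloor i/p^s\rfloor}{b_c}.
\]

(a) The product on the left of \eqref{eq:shift} is congruent to $\prod_{l=1}^j(i+l)$, a unit by Lemma~\ref{lem:div}(a). Take $\alpha_i=\gamma_i\prod_{l=1}^j(i+l)^{-1}$.

(b) If $l_0>j$, take $\beta_i=0$, by Lemma~\ref{lem:div}(b). If $l_0\le j$ and $s\ge2$, then by Lemma~\ref{lem:theta} the product on the left of \eqref{eq:shift}, divided by $p$, is congruent to the unit $\theta\prod_{l\le j,\,l\ne l_0}(l-l_0)$; take $\beta_i$ to be $\gamma_i$ divided by this unit. If $l_0\le j$ and $s=1$, use \eqref{eq:lucas} directly: $m=p(b-1)+(p-j)$, the lowest digit of $x$ is $p-l_0$, and $b-1=(b_c-1)+p^{K-1}\nu$ with $0\le b_c-1<p^{K-1}$, so $\beta_i=\binom{p-l_0}{p-j}\binom{\lfloor i/p\rfloor}{b_c-1}$ works.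

(c) Since $s\ge1$, $\lfloor i^*/p^s\rfloor=p^{K-s}-1$ has all digits $p-1$, so $\binom{\lfloor i^*/p^s\rfloor}{b_c}\equiv\pm1$. Also $p\nmid b_c$ and $j<p$. Hence $\gamma_{i^*}$ and $\alpha_{i^*}$ are units.
\end{proof}

\subsection{Branches of the square root}
Put $\widetilde H=H\sqcup pH$ for $p\ge5$ and $\widetilde H=H$ for $p=2,3$. This set never contains both $n$ and $-n$. Let $\mathcal{I}$ be the set of $i\in[0,p^K)$ such that $1+24i=\rho_i^2$ for some, necessarily unique, $\rho_i\in\widetilde H$. For $i\in\mathcal{I}$ put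
\[
\varepsilon_i=v_p(\rho_i)\in\{0,1\},\qquad t_i=\frac{24p^K}{1+24i},\qquad\varphi_i(y)=\rho_i\sum_{r\ge0}\binom{1/2}{r}t_i^{\,r}y^r .
\]
By Lemmas~\ref{lem:HX} and~\ref{lem:leading}(c), $i^*\in\mathcal{I}$ and $\varepsilon_{i^*}=0$. Let $\mathbb{Z}_p\langle Y\rangle$ be the ring of power series with coefficients in $\mathbb{Z}_p$ tending to $0$; its elements define continuous maps $\mathbb{Z}_p\to\mathbb{Z}_p$ that respect congruences modulo $p^k$.

\begin{lemma}\label{lem:branches}
Let $i\in\mathcal{I}$.
\begin{itemize}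
\item[(a)] $\varphi_i\in\mathbb{Z}_p\langle Y\rangle$, and for $y\in\mathbb{Z}_p$ we have $\varphi_i(y)^2=1+24(i+p^Ky)$, $\varphi_i(y)\equiv\rho_i\pmod{p^{\varepsilon_i+1}}$ and $\varphi_i(y)\in p^{\varepsilon_i}H$.
\item[(b)] $\widetilde H$ is the disjoint union of the sets $\varphi_i(\mathbb{Z}_p)$, $i\in\mathcal{I}$.
\item[(c)] $\varphi_i$ is injective, and for $y\in\mathbb{Z}_p$ and $k\ge0$,
\[
\varphi_i(y+p^k\mathbb{Z}_p)=\varphi_i(y)+p^{k_i}\mathbb{Z}_p,\qquad k_i=k+K+\delta-\varepsilon_i .
\]
\end{itemize}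
\end{lemma}

\begin{proof}
(a) For odd $p$ we have $\binom{1/2}r\in\mathbb{Z}_p$ and $v_p(t_i)\ge K-2\varepsilon_i\ge1$; this is where $K\ge3$ is used. So the $r$-th coefficient of $\varphi_i$ is divisible by $p^{\varepsilon_i+r}$. For $p=2$ and $r\ge1$, $\binom{1/2}r$ is an odd integer divided by $2^rr!$, and $v_2(r!)\le r-1$, so the $r$-th coefficient has valuation at least $(K+3)r-(2r-1)=(K+1)r+1$. In all cases the coefficients are integral and tend to $0$, and $\varphi_i(y)\equiv\rho_i$ modulo $p^{\varepsilon_i+1}$, and modulo $4$ if $p=2$. Since $H$ is defined by a condition modulo $p$, or modulo $4$ if $p=2$, we get $\varphi_i(y)\in p^{\varepsilon_i}H$. The formal identity $(\sum_r\binom{1/2}ru^r)^2=1+u$ gives $\varphi_i(y)^2=\rho_i^2(1+t_iy)=1+24i+24p^Ky$.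

(b) By (a), $x(\varphi_i(y))=i+p^Ky$, so the sets are disjoint. Let $n\in\widetilde H$ and write $x(n)=i+p^Ky$. For $p=2,3$ every $i$ lies in $\mathcal{I}$ by Lemma~\ref{lem:HX}. For $p\ge5$, $1+24i=n^2(1-24p^Ky/n^2)$, and the last factor lies in $1+p\mathbb{Z}_p$, so it is the square of an element $w\in1+p\mathbb{Z}_p$; then $nw\in\widetilde H$ and $i\in\mathcal{I}$. Now $n^2=\varphi_i(y)^2$ with both $n$ and $\varphi_i(y)$ in $\widetilde H$, so $n=\varphi_i(y)$.

(c) We have $\varphi_i(y)^2-\varphi_i(y')^2=24p^K(y-y')$. By (a), $v_p(\varphi_i(y)+\varphi_i(y'))$ equals $\varepsilon_i$ for $p\ge5$, equals $0$ for $p=3$ (the sum is $2$ modulo $3$) and equals $1$ for $p=2$ (the sum is $2$ modulo $4$). Since $v_p(24)=0,1,3$ in these cases,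
\[
v_p(\varphi_i(y)-\varphi_i(y'))=K+\delta-\varepsilon_i+v_p(y-y').
\]
So $\varphi_i$ is injective, and $w\mapsto p^{-k_i}(\varphi_i(y+p^kw)-\varphi_i(y))$ is an isometry of $\mathbb{Z}_p$, hence surjective.
\end{proof}

By (c), $\varphi_i$ is a homeomorphism onto a ball and maps compact open sets to compact open sets. So $\kappa_i(U)=\lambda(\varphi_i(U))$ is a measure, and $\int_{\varphi_i(\mathbb{Z}_p)}f(\varphi_i^{-1}(n))\,d\lambda(n)=\int f\,d\kappa_i$ for continuous $f$.

\subsection{The relation}
For $i\in\mathcal{I}$ put $d_i=\rho_i\alpha_i$ if $\varepsilon_i=0$ and $d_i=p^{-1}\rho_i\beta_i$ if $\varepsilon_i=1$. Then $d_i\in\mathbb{Z}_p$, and $d_{i^*}$ is a unit by Lemma~\ref{lem:leading}(c). The next statement generalizes \eqref{eq:five}.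

\begin{proposition}\label{prop:relation}
For all $\nu\ge0$ and $m=c+p^K\nu$,
\[
(-1)^{m+1}p^{-s}\xi(m)\equiv\sum_{i\in\mathcal{I}}d_i\int\binom y\nu\,d\kappa_i(y)\pmod p .
\]
If $p^{s+1}\mid\xi(m)$ for all $m\ge0$ with $m\equiv c\pmod{p^K}$, then
\begin{equation}\label{eq:relation}
\sum_{i\in\mathcal{I}}d_i\,\lambda(\varphi_i(U))\equiv0\pmod p\qquad\text{for all compact open }U\subset\mathbb{Z}_p .
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:branches}, $H$ is the union of the branches with $\varepsilon_i=0$. At $n=\varphi_i(y)$ we have $n\equiv\rho_i$ and $p^{-s}\binom{x(n)}m\equiv\alpha_i\binom y\nu$ modulo $p$. Hence $-p^{-s}I_0(m)\equiv\sum_{\varepsilon_i=0}d_i\int\binom y\nu\,d\kappa_i$. For $p\ge5$ write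
\[
-p^{-s}I_1(m)=\frac12\int_{p\mathbb{Z}_p}\frac np\cdot p^{1-s}\binom{x(n)}m\,d\lambda(n),
\]
where both factors of the integrand lie in $\mathbb{Z}_p$ by Lemma~\ref{lem:div}(b) (trivially if $s=0$). On $p^2\mathbb{Z}_p$ the first factor is divisible by $p$, so this part contributes $0$ modulo $p$. The rest of the domain is $pH\sqcup-pH$. The integrand is odd in $n$, so by Lemma~\ref{lem:moments} both halves contribute equally, and this cancels the factor $\frac12$. On $pH$, the union of the branches with $\varepsilon_i=1$, we have $n/p\equiv\rho_i/p$ and $p^{1-s}\binom{x(n)}m\equiv\beta_i\binom y\nu$. Adding up and using Proposition~\ref{prop:integral} gives the congruence. The coefficients $d_i$ and the measures $\kappa_i$ do not depend on $\nu$, so \eqref{eq:relation} is (A1) for the measure $\sum_id_i\kappa_i$.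
\end{proof}

\section{Equidistribution of the branches}\label{sec:equi}

To contradict \eqref{eq:relation} we must prescribe the sectors of the balls $\varphi_i(U)$ for all $i$ at once. These sectors are read off from the fractional parts $\{N^{-1}\varphi_i(y)/p^{k_i}\}$, so we study the joint distribution of such fractional parts. We use two textbook facts.

\emph{Weyl's criterion.} For $k\ge1$ let $P_k$ be a finite nonempty family of points of $(\mathbb{R}/\mathbb{Z})^r$. If for every $a\in\mathbb{Z}^r\setminus\{0\}$ the average of $\exp(2\pi\sqrt{-1}\,a\cdot u)$ over $u\in P_k$ tends to $0$, then the $P_k$ become equidistributed; in particular, every nonempty open set contains a point of $P_k$ for all large $k$.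

\emph{Strassmann's theorem.} A nonzero element of $\mathbb{Z}_p\langle Y\rangle$ has finitely many zeros in $\mathbb{Z}_p$.

\begin{lemma}\label{lem:equi}
Let $f_1,\dots,f_r\in\mathbb{Z}_p\langle Y\rangle$ be such that the power series $1,f_1,\dots,f_r$ are linearly independent over $\mathbb{Q}_p$. Then the families of points $(\{f_1(y)/p^k\},\dots,\{f_r(y)/p^k\})$, $y\in\mathbb{Z}/p^k$, become equidistributed in $(\mathbb{R}/\mathbb{Z})^r$ as $k\to\infty$.
\end{lemma}

\begin{proof}
Let $\mathrm{e}_k(w)=\exp(2\pi\sqrt{-1}\,\{w/p^k\})$, an additive character of $\mathbb{Z}_p$ with kernel $p^k\mathbb{Z}_p$. Fix $a\ne0$ and put $\Phi=\sum_ia_if_i$. We must show that $E_k=p^{-k}\sum_{y\bmod p^k}\mathrm{e}_k(\Phi(y))$ tends to $0$. The idea is that $\Phi$ is linear modulo $p^k$ on cosets of $p^{\lceil k/2\rceil}\mathbb{Z}_p$, so that the sum over such a coset vanishes unless $\Phi'$ is highly divisible there.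

By hypothesis $\Phi$ is not constant, so $\Phi'\in\mathbb{Z}_p\langle Y\rangle$ is nonzero and has a finite number $Z$ of zeros in $\mathbb{Z}_p$. Fix $L\ge1$ and let $V$ be the complement of the cosets of $p^L\mathbb{Z}_p$ that contain a zero. By compactness $v_p(\Phi')\le v$ on $V$ for some $v$. Put $u=\lceil k/2\rceil$ and let $k$ be so large that $u\ge L$ and $k-u>v$. Then $V$ is a union of cosets of $p^u\mathbb{Z}_p$. If $\Phi=\sum_hA_hY^h$, the Taylor coefficients $\sum_h\binom hqA_hy^{h-q}$ of $\Phi$ at $y\in\mathbb{Z}_p$ lie in $\mathbb{Z}_p$, and $2u\ge k$, so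
\[
\Phi(y+p^uw)\equiv\Phi(y)+p^uw\,\Phi'(y)\pmod{p^k}\qquad(w\in\mathbb{Z}_p).
\]
For $y\in V$ we have $p^{k-u}\nmid\Phi'(y)$, so $w\mapsto\mathrm{e}_k(p^uw\Phi'(y))$ is a nontrivial character of $\mathbb{Z}/p^{k-u}$, and the sum of $\mathrm{e}_k(\Phi(y+p^uw))$ over $w$ modulo $p^{k-u}$ is $0$. Only the at most $Zp^{k-L}$ residues outside $V$ remain, so $|E_k|\le Zp^{-L}$ for all large $k$. Since $L$ is arbitrary, $E_k\to0$.
\end{proof}

Some independence hypothesis is necessary: if $\sum_ia_if_i$ were constant for some integer vector $a\ne0$, then for each $k$ the function $u\mapsto a\cdot u\in\mathbb{R}/\mathbb{Z}$ would take a single value on all the points.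

\begin{lemma}\label{lem:indep}
The power series $1$ and $\varphi_i$ $(i\in\mathcal{I})$ are linearly independent over $\mathbb{Q}_p$.
\end{lemma}

\begin{proof}
Suppose $h_0+\sum_ih_i\varphi_i=0$. For $r\ge1$ the coefficient of $Y^r$ is $\binom{1/2}r\sum_ih_i\rho_it_i^{\,r}$, and $\binom{1/2}r\ne0$. So $\sum_i(h_i\rho_it_i)\,t_i^{\,r-1}=0$ for $r=1,\dots,|\mathcal{I}|$. The $t_i$ are pairwise distinct, so the Vandermonde determinant of this system is nonzero and $h_i\rho_it_i=0$ for all $i$. As $\rho_it_i\ne0$, all $h_i$ vanish, and then $h_0=0$.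
\end{proof}

\begin{lemma}\label{lem:sectors}
Let $\sigma_i\in\{0,\dots,N-1\}$ be given for each $i\in\mathcal{I}$. For every sufficiently large $k$ there is a $y\in\mathbb{Z}_p$ with $\sigma_{k_i}(\varphi_i(y))=\sigma_i$ for all $i\in\mathcal{I}$, where $k_i=k+K+\delta-\varepsilon_i$.
\end{lemma}

\begin{proof}
The exponents $k_i$ are not all equal, so we rescale to the common exponent $\hat k=k+K+\delta$. Put $f_i=p^{\varepsilon_i}N^{-1}\varphi_i\in\mathbb{Z}_p\langle Y\rangle$. Then $\{f_i(y)/p^{\hat k}\}=\{N^{-1}\varphi_i(y)/p^{k_i}\}$, and $1$ and the $f_i$ are linearly independent by Lemma~\ref{lem:indep}. By Lemma~\ref{lem:equi}, for all large $\hat k$ the open box $\prod_i(\frac{\sigma_i}N,\frac{\sigma_i+1}N)$ contains a point $(\{f_i(y)/p^{\hat k}\})_i$, and this $y$ has the required sectors.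
\end{proof}

\section{Proof of Proposition~\ref{prop:upper}}\label{sec:end}

Suppose that $p^{s+1}\mid\xi(m)$ for all $m\ge0$ with $m\equiv c\pmod{p^K}$, so that \eqref{eq:relation} holds. By Lemma~\ref{lem:sectors} there are one large $k$ and two points $y,y'\in\mathbb{Z}_p$ such that all sectors $\sigma_{k_i}(\varphi_i(y))$ are $0$, while $\sigma_{k_i}(\varphi_i(y'))$ is $0$ for $i\ne i^*$ and $1$ for $i=i^*$. Let $U=y+p^k\mathbb{Z}_p$ and $U'=y'+p^k\mathbb{Z}_p$. By Lemma~\ref{lem:branches}(c), $\varphi_i(U)=\varphi_i(y)+p^{k_i}\mathbb{Z}_p$ with $k_i\ge\delta$. Also $\omega=1$ on $\widetilde H$: it is identically $1$ for $p\ge5$, and $\widetilde H=H$ for $p=2,3$. Proposition~\ref{prop:balls} gives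
\[
\lambda(\varphi_i(U))=\psi(p)^{k_i}g\bigl(\sigma_{k_i}(\varphi_i(y))\bigr),\qquad\lambda(\varphi_i(U'))=\psi(p)^{k_i}g\bigl(\sigma_{k_i}(\varphi_i(y'))\bigr).
\]
Subtract \eqref{eq:relation} for $U$ from \eqref{eq:relation} for $U'$. The terms with $i\ne i^*$ cancel, because $k_i$ and the sector are the same for both balls, and there remains
\[
d_{i^*}\,\psi(p)^{k_{i^*}}\bigl(g(1)-g(0)\bigr)\equiv0\pmod p .
\]
Here $\psi(p)=\pm1$ since $p\nmid N$, $g(1)-g(0)=\pm1$ by Proposition~\ref{prop:balls}, and $d_{i^*}$ is a unit. This is a contradiction. Proposition~\ref{prop:upper} follows, and with it Theorem~\ref{thm:main} and Corollaries~\ref{cor:classes} and~\ref{cor:conj}. \qed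

\begin{thebibliography}{9}

\bibitem{GKR}
Pavel Guerzhoy, Zachary Kent, and Larry Rolen,
\emph{Congruences for Taylor expansions of quantum modular forms},
arXiv:1411.1047 (2014).

\bibitem{Zagier}
D.~Zagier,
\emph{Vassiliev invariants and a strange identity related to the Dedekind eta-function},
Topology \textbf{40} (2001), 945--960.

\end{thebibliography}
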